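\title{Every connected commutative algebraic group is the neutral component of a Picard scheme}

\begin{abstract}
We show that over an arbitrary field $k$ every connected commutative algebraic group $G$, smooth or not, is isomorphic to the neutral component of the Picard scheme of a projective, geometrically integral $k$-scheme with a rational point. In particular, over a perfect field every smooth connected commutative algebraic group is a Picard variety. We write $G$ as an extension of an abelian variety $A$ by an affine group $L$, describe the points of $G$ as line bundles on the dual of $A$ with a multiplicative trivialization along finite pieces of the Cartier dual of $L$, and realize these data by two gluing constructions.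
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k$ be a field. An \emph{algebraic group} over $k$ is a group scheme of finite type over $k$. For a proper $k$-scheme $X$, the Picard scheme $\operatorname{Pic}_{X/k}$ is a commutative group scheme, locally of finite type over $k$, that parametrizes line bundles on $X$. Its neutral component $(\operatorname{Pic}_{X/k})^0$ parametrizes those that can be joined to the trivial bundle by connected families. The \emph{Picard variety} of $X$ is the reduced neutral component
\[
\operatorname{Pic}^0(X):=\bigl((\operatorname{Pic}_{X/k})^0\bigr)_{\mathrm{red}} .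
\]
When $k$ is perfect, it is a smooth connected commutative algebraic group. The question, posed in \cite{Brion}, is whether all such groups occur.

\medskip
\noindent\textbf{Question.} Let $k$ be a perfect field and $G$ a smooth connected commutative algebraic group over $k$. Is there a proper $k$-scheme $X$ with $\operatorname{Pic}^0(X)\cong G$?
\medskip

The simplest groups occur. An abelian variety is the Picard variety of its dual. The groups $\mathbb G_m$ and $\mathbb G_a$ are the Picard varieties of the rational curves with one node and with one cusp (Example~\ref{ex:node}). Products of these groups come from products of these schemes (Lemma~\ref{lem:product}). This list does not account for extensions that do not split, for tori that are not split, or for unipotent groups in characteristic $p$ other than powers of $\mathbb G_a$.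

Two known facts suggest that the answer is nevertheless yes. First, if $k$ is perfect and $X$ has a rational point, then $\operatorname{Pic}^0(X)$ lies in a unique exact sequence
\[
1\to T_X\times U_X\to\operatorname{Pic}^0(X)\to A_X\to1
\]
with $T_X$ a torus, $U_X$ a smooth connected commutative unipotent group and $A_X$ an abelian variety. This excludes nothing: over a perfect field every smooth connected commutative algebraic group has this shape, by Chevalley's theorem (recalled in Section~\ref{sec:extension}) and the splitting of a smooth connected commutative affine group into a torus and a unipotent group. Second, if $k$ is algebraically closed of characteristic $0$, every smooth connected commutative algebraic group is $\operatorname{Pic}^0(X)$ for some projective scheme $X$ that is normal except at finitely many points.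

The answer is yes, and neither the perfectness of $k$ nor the smoothness of $G$ is needed.

\begin{theorem}\label{thm:main}
Let $k$ be any field and $G$ any connected commutative algebraic group over $k$, not necessarily smooth. There is a projective, geometrically integral $k$-scheme $X$ with a $k$-rational point such that $(\operatorname{Pic}_{X/k})^0\cong G$ as group schemes. In particular, if $G$ is smooth, then $((\operatorname{Pic}_{X/k})^0)_{\mathrm{red}}\cong G$.
\end{theorem}

The proof has a geometric half and an algebraic half. The geometric half provides three operations on neutral components of Picard schemes: products (Section~\ref{sec:tools}), adding a trivialization along a finite scheme (Section~\ref{sec:pinch}), and passing to the neutral component of the kernel of a pull-back map $f^*$ (Section~\ref{sec:kernel}). The algebraic half (Sections~\ref{sec:extension}--\ref{sec:mult}) describes $G$ in terms that these operations can reproduce. Section~\ref{sec:construction} puts the two together. Section~\ref{sec:cases} works out two small cases, each of which shows one of the two ideas in isolation.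

\medskip
\noindent\textbf{Conventions.} Schemes and products are over $k$, and $X_S=X\times S$. We write $\mathcal O(X)=H^0(X,\mathcal O_X)$, $\operatorname{Pic}_X=\operatorname{Pic}_{X/k}$, and $\operatorname{Pic}^0_X$ for the neutral component of $\operatorname{Pic}_X$, \emph{not} reduced. A \emph{trivialization} of a line bundle $N$ is an isomorphism $\mathcal O\cong N$, that is, a generating global section; a trivialization of $\mathcal O$ itself is a unit. Exact sequences of group schemes are exact sequences of fppf sheaves.

\section{Two small cases}\label{sec:cases}

We use here the description of line bundles on a scheme obtained by identifying finitely many points; it is proved in Section~\ref{sec:pinch}.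

\subsection{An extension of an elliptic curve by $\mathbb G_m$}\label{sub:elliptic}

Let $k$ be algebraically closed, let $1\to\mathbb G_m\to G\xrightarrow{\pi}A\to1$ be exact with $A$ an elliptic curve, and work with $k$-points. Write $N(x)$ for the fiber of a line bundle $N$ at $x$.

As a $\mathbb G_m$-torsor over $A$, the group $G$ is the complement of the zero section in a line bundle $M$. Since $(tg)(t'g')=tt'\,gg'$ for scalars $t,t'$, the group law identifies $M(a)\otimes M(a')$ with $M(a+a')$, and so gives an isomorphism
\begin{equation}\label{eq:example}
m_A^*M\cong p_1^*M\otimes p_2^*M\quad\text{on }A\times A,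
\end{equation}
where $m_A$ is the addition. Restricting to $A\times\{a\}$ shows that $M$ is invariant under translations, so it defines a point $b$ of the dual curve $B=\operatorname{Pic}^0_A$. Let $\mathcal P$ be the Poincar\'e bundle on $A\times B$, with trivializations along $0\times B$ and $A\times0$ that agree at $(0,0)$. Then $M\cong\mathcal P|_{A\times b}$, and we scale the isomorphism so that $1\in G$ corresponds to the given generator of $\mathcal P(0,b)$.

Now read $\mathcal P$ in the other direction. The line bundles of degree $0$ on $B$ are the $\mathcal P_a=\mathcal P|_{a\times B}$, one for each $a\in A$. Assume $b\ne0$ and let $W$ be the nodal curve obtained from $B$ by identifying $0$ and $b$. A line bundle on $W$ is a line bundle $N$ on $B$ with an isomorphism $N(0)\cong N(b)$; automorphisms of $N$ are scalars and do not change this isomorphism. For $N=\mathcal P_a$ the fiber $N(0)$ has a given generator, so the isomorphism amounts to a nonzero vector of $\mathcal P(a,b)=M(a)$, that is, to a point of $G$ above $a$. This is a bijection between $G(k)$ and the line bundles of degree $0$ on $W$.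

The bijection respects the group laws. The isomorphisms $\mathcal P_{a+a'}\cong\mathcal P_a\otimes\mathcal P_{a'}$ that respect the generators at $0\in B$ form an isomorphism on $A\times A\times B$. On $0\times0\times B$ it is multiplication by a constant, which is $1$ at $0$, hence $1$ at $b$. Its restriction to $A\times A\times b$ is therefore a second isomorphism as in \eqref{eq:example}, which agrees with the first at $(0,0)$. The two differ by a unit on $A\times A$, which is a constant, so they are equal.

The set $\{0,b\}$ is the image of two characters of $\mathbb G_m$, the trivial one and the identity, under the map $\mathbb Z\to B$, $i\mapsto ib=[M^{\otimes i}]$. A point $g\in G$ above $a$ gives a generator $g^{\otimes i}$ of $\mathcal P_a(ib)$ for each $i$, multiplicatively in $i$. Here two characters were enough, because $\mathbb Z$ is generated by $1$ with no relation. If $b=0$, the two points collide; one separates them by identifying $(0,0)$ and $(b,\infty)$ in $B\times\mathbb P^1$.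

\subsection{The group $\mu_2$ in characteristic $2$}\label{sub:mu2}

Let $k$ have characteristic $2$, so that $G=\mu_2$ is connected and not smooth. There is no abelian part, and the character group $\mathbb Z/2=\{0,1\}$ has a relation. For a $k$-algebra $R$, a point $\ell\in\mu_2(R)$ is the same as a function $\lambda:\mathbb Z/2\to R^*$ with $\lambda(0)=1$ and $\lambda(i+j)=\lambda(i)\lambda(j)$, through $\lambda(1)=\ell$.

Without the last condition such functions form $\operatorname{Pic}^0_{W_1}(R)=R^*$, where $W_1$ is $\mathbb P^1$ with the points $z_0=0$ and $z_1=\infty$ identified: one glues the trivial bundle by means of the trivialization $\lambda$ on $\{z_0,z_1\}$. To impose the condition, let $E$ be $(\mathbb P^1)^3$ with the four points $(z_i,z_j,z_{i+j})$, $i,j\in\mathbb Z/2$, identified to one point. In the same way $\operatorname{Pic}^0_E(R)$ is the group of functions $(\mathbb Z/2)^2\to R^*$ with value $1$ at $(0,0)$. The three projections induce $f:E\to W_1^3$. A point of $\operatorname{Pic}^0_{W_1^3}=\mathbb G_m^3$ is a triple of functions $(\lambda_1,\lambda_2,\lambda)$, with values $(x_1,x_2,y)$ at $1$, and $f^*$ sends it to the function $(i,j)\mapsto\lambda_1(i)\lambda_2(j)\lambda(i+j)$.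 The values at $(1,0)$, $(0,1)$ and $(1,1)$ are
\[
x_1y,\qquad x_2y,\qquad x_1x_2 .
\]
All three equal $1$ if and only if $x_1=x_2=y^{-1}$ and $y^2=1$. As $R$ is arbitrary, the kernel of $f^*$ on $\operatorname{Pic}^0_{W_1^3}$ is the group scheme $\mu_2$. What remains is to turn the kernel of a pull-back map into a $\operatorname{Pic}^0_X$, and Proposition~\ref{prop:kernel} does this in general.

\section{Rigidified line bundles, products and pushouts}\label{sec:tools}

\subsection{Good schemes}

A \emph{good scheme} is a pair $(X,x)$ with $X$ projective over $k$, $\mathcal O(X)=k$ and $x\in X(k)$. By flat base change $\mathcal O(X_S)=\mathcal O(S)$ for every scheme $S$. A \emph{rigidification} of a line bundle $N$ on $X_S$ is a trivialization of its restriction to the section $x_S$. For a good scheme the points of the Picard scheme are explicit: $\operatorname{Pic}_X(S)$ is the group $\operatorname{Pic}(X_S)/\operatorname{Pic}(S)$, and it is also the group of isomorphism classes of rigidified line bundles on $X_S$. We write $[N]\in\operatorname{Pic}_X(S)$ for the class of $N$; it does not depend on the rigidification. Almost every compatibility in this paper follows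 from one remark.

\medskip
\noindent\textbf{Uniqueness principle.} \emph{Let $(X,x)$ be good. Between two rigidified line bundles on $X_S$ there is at most one isomorphism that respects the rigidifications.}
\medskip

Indeed, two such isomorphisms differ by a unit of $\mathcal O(X_S)=\mathcal O(S)$ that equals $1$ along $x_S$.

We recall some facts on a group scheme $\Gamma$ locally of finite type over $k$. The neutral component $\Gamma^0$ is an open subgroup scheme and is geometrically connected. Hence $(\Gamma\times\Gamma')^0=\Gamma^0\times\Gamma'^0$, homomorphisms map neutral components to neutral components, an open subgroup of $\Gamma$ has the same neutral component as $\Gamma$, and a morphism $S\to\Gamma$ factors through $\Gamma^0$ as soon as it does so on geometric points. If $\operatorname{Lie}\Gamma=0$, then $\Gamma$ is \'etale and $\Gamma^0$ is trivial. Finally $\operatorname{Lie}\operatorname{Pic}_X=H^1(X,\mathcal O_X)$, functorially in the good scheme $X$.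

\begin{lemma}[Products]\label{lem:product}
If $(X,x)$ and $(Y,y)$ are good, so is $(X\times Y,(x,y))$, and $(N,N')\mapsto p_1^*N\otimes p_2^*N'$ is an isomorphism $\operatorname{Pic}^0_X\times\operatorname{Pic}^0_Y\cong\operatorname{Pic}^0_{X\times Y}$. If $Q$ is a product of projective spaces, then $p_1^*:\operatorname{Pic}^0_X\to\operatorname{Pic}^0_{X\times Q}$ is an isomorphism.
\end{lemma}

\begin{proof}
By the K\"unneth formula $\mathcal O(X\times Y)=k$, and $(p_1^*,p_2^*)$ is an isomorphism $H^1(\mathcal O_X)\oplus H^1(\mathcal O_Y)\cong H^1(\mathcal O_{X\times Y})$. Restriction to $X\times y$ and $x\times Y$ is a left inverse of $(p_1^*,p_2^*):\operatorname{Pic}_X\times\operatorname{Pic}_Y\to\operatorname{Pic}_{X\times Y}$: for instance $p_1^*N\otimes p_2^*N'$ restricts on $(X\times y)_S$ to $N$ tensored with a bundle from $S$. So $\operatorname{Pic}_{X\times Y}=\operatorname{Pic}_X\times\operatorname{Pic}_Y\times\Gamma$, with $\Gamma$ the kernel of restriction. Comparing Lie algebras gives $\operatorname{Lie}\Gamma=0$, so $\Gamma^0$ is trivial and the first claim follows. Since $H^1(\mathbb P^r,\mathcal O)=0$, the group $\operatorname{Pic}^0_{\mathbb P^r}$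 is trivial, and the second claim follows by induction on the number of factors.
\end{proof}

\subsection{Pushouts}

Both gluing constructions are pushouts. Let $Y$ and $T$ be projective schemes, $Z\subset Y$ a closed subscheme and $q:Z\to T$ a finite morphism. By \cite[Thm.~5.4]{Ferrand} the pushout $X=Y\sqcup_ZT$ of ringed spaces is a scheme and is the pushout in the category of schemes. In the square
\[
\begin{array}{ccc}
Z&\longrightarrow&Y\\
{\scriptstyle q}\big\downarrow&&\big\downarrow{\scriptstyle v}\\
T&\longrightarrow&X
\end{array}
\]
the map $T\to X$ is a closed immersion, $v$ is finite, the square is cartesian, and $Y\setminus Z\cong X\setminus T$. A function on an open subset of $X$ is a pair of functions on its preimages in $Y$ and $T$ that agree on $Z$. Thus $\mathcal O(X)=\mathcal O(Y)\times_{\mathcal O(Z)}\mathcal O(T)$, and an affine open subset of $X$ is $\operatorname{Spec}\Lambda$ with $\Lambda=\Lambda_Y\times_{\Lambda_Z}\Lambda_T$, where $\Lambda_Y,\Lambda_Z,\Lambda_T$ are the rings of its preimages and $\Lambda_Y\to\Lambda_Z$ is surjective.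

We also recall \emph{Milnor patching}: if $\Lambda=\Lambda_1\times_{\Lambda_0}\Lambda_2$ is a fiber product of rings with $\Lambda_1\to\Lambda_0$ surjective, then base change is an equivalence from finitely generated projective $\Lambda$-modules to triples consisting of finitely generated projective modules over $\Lambda_1$ and $\Lambda_2$ and an isomorphism of their base changes to $\Lambda_0$.

\begin{proposition}\label{prop:pushout}
Let $X=Y\sqcup_ZT$ be as above.
\begin{enumerate}
\item[(a)] $X$ is proper over $k$.
\item[(b)] For every scheme $S$, pull-back is an equivalence from line bundles on $X_S$ to triples $(N_Y,N_T,\psi)$, with $N_Y$ a line bundle on $Y_S$, $N_T$ a line bundle on $T_S$, and $\psi:N_Y|_{Z_S}\cong q^*N_T$.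
\item[(c)] If there are ample line bundles $M_Y$ on $Y$ and $M_T$ on $T$ with $M_Y|_Z\cong q^*M_T$, then they glue to an ample line bundle on $X$, and $X$ is projective.
\item[(d)] If $Y$ is geometrically integral, $q$ is surjective and $\mathcal O_T\to q_*\mathcal O_Z$ is injective, then $X$ is geometrically integral.
\end{enumerate}
\end{proposition}

\begin{proof}
Put $V=Y\sqcup T$. The map $V\to X$ is finite and surjective.

(a) The scheme $X$ is quasi-compact because $V$ is. On an affine open, $\Lambda\subset\Lambda_Y\times\Lambda_T$ is a finite extension and $\Lambda_Y\times\Lambda_T$ is a finitely generated $k$-algebra, so $\Lambda$ is finitely generated by the Artin--Tate lemma. For separatedness, decompose $V\times_XV$. We have $T\times_XT=T$ and $Y\times_XT=T\times_XY=Z$, while $Y\times_XY$ is the diagonal of $Y\setminus Z$ over $X\setminus T$ and is $Z\times_TZ$ over $T$. So the image of $V\times_XV$ in $V\times V$ is the union of the images of the proper schemes $Y$, $T$, $Z\times_TZ$ and two copies of $Z$, and it is closed. Its image under the finite map $V\times V\to X\times X$ is closed, and it is the diagonal of $X$ because $V\to X$ is surjective.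 Thus $X$ is separated and of finite type, and it is universally closed because it is the image of the proper scheme $V$.

(b) For a $k$-algebra $R$, flatness over $k$ gives $\Lambda\otimes R=(\Lambda_Y\otimes R)\times_{\Lambda_Z\otimes R}(\Lambda_T\otimes R)$. Milnor patching gives the statement over the open subsets $\operatorname{Spec}\Lambda\times\operatorname{Spec}R$ of $X_S$; the rank can be read on $V_S$, which surjects onto $X_S$. These open subsets cover $X_S$, and the intersection of two of them is covered by subsets of the same form. Morphisms on both sides are determined locally, so pull-back is fully faithful, and then the line bundles constructed locally from a triple glue.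

(c) By (b) the bundles glue to a line bundle on $X$ whose pull-back to $V$ is ample. A line bundle on a proper scheme is ample if its pull-back under a finite surjective morphism is \cite{Hartshorne}.

(d) The kernel of $\Lambda\to\Lambda_Y$ is the kernel of $\Lambda_T\to\Lambda_Z$, which is zero. So $\Lambda\otimes k'\subset\Lambda_Y\otimes k'$ is reduced for every field extension $k'/k$. The map $v$ is surjective because $q$ is, so $X_{k'}$ is the image of the irreducible space $Y_{k'}$.
\end{proof}

Part (b) can make the Picard scheme larger or smaller. The choice of $\psi$ is a new parameter, governed by the units on $Z$; the existence of $\psi$ is a condition, governed by the line bundles on $Z$. In Section~\ref{sec:pinch} the scheme $Z$ is finite: there are many units and no condition. In Section~\ref{sec:kernel} it is good: there is a condition and no parameter.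

\section{Line bundles trivialized along a finite scheme}\label{sec:pinch}

It is convenient to separate the group that we want from the scheme that realizes it. A \emph{datum} is a morphism $\varphi:Z\to Y$, where $(Y,y)$ is good, $Z$ is a finite scheme with a point $z\in Z(k)$, and $\varphi(z)=y$. Let $\operatorname{Pic}_\varphi(S)$ be the set of isomorphism classes $[N,\tau]$ of pairs consisting of a line bundle $N$ on $Y_S$ and a trivialization $\tau$ of $\varphi^*N$ on $Z_S$. It is a commutative group under tensor product, written multiplicatively, with neutral element $[\mathcal O,1]$. The restriction $\tau(z)$ rigidifies $N$, and an isomorphism of pairs respects this rigidification. Let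
\[
\rho:\operatorname{Pic}_\varphi\to\operatorname{Pic}_Y,\quad[N,\tau]\mapsto[N],\qquad\text{and}\qquad\operatorname{Pic}^0_\varphi:=\rho^{-1}(\operatorname{Pic}^0_Y).
\]
A \emph{morphism of data} $(u,s):\varphi\to\varphi'$ consists of $u:Y\to Y'$ and $s:Z\to Z'$ with $u\varphi=\varphi's$ and $s(z)=z'$. It induces a homomorphism $(u,s)^*:\operatorname{Pic}_{\varphi'}\to\operatorname{Pic}_\varphi$, $[N,\tau]\mapsto[u^*N,s^*\tau]$, compatible with composition, which maps $\operatorname{Pic}^0_{\varphi'}$ to $\operatorname{Pic}^0_\varphi$. Finally put
\[
V_Z(S)=\{\lambda\in\mathcal O(Z_S)^*:\lambda(z)=1\}.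
\]

\begin{lemma}\label{lem:datum}
Let $\varphi:Z\to Y$ be a datum.
\begin{enumerate}
\item[(a)] The map $\lambda\mapsto[\mathcal O,\lambda]$ is an isomorphism of $V_Z$ onto $\ker\rho$, and $V_Z$ is a nonempty open subscheme of an affine space.
\item[(b)] Every element of $\operatorname{Pic}_Y(S)$ lifts to $\operatorname{Pic}_\varphi$ Zariski-locally on $S$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $[N]$ is trivial, then $N$, rigidified by $\tau(z)$, is isomorphic to $\mathcal O$, rigidified by $1$, through a unique isomorphism. It carries $\tau$ to an element $\lambda\in V_Z(S)$, which depends only on $[N,\tau]$. This inverts the given map. The elements $\lambda\in\mathcal O(Z)\otimes R$ with $\lambda(z)=1$ are the $R$-points of an affine space, and $\lambda$ is a unit if and only if the determinant of multiplication by $\lambda$ on the free $R$-module $\mathcal O(Z)\otimes R$ is a unit. This defines an open subscheme, which contains $1$.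

(b) Let $N$ be a line bundle on $Y_S$ and $\xi\in S$. The scheme $Z\times\operatorname{Spec}\mathcal O_{S,\xi}$ is finite over a local ring, hence semilocal, so $\varphi^*N$ has a generator there. It extends to a section over $Z_U$ for an open neighborhood $U$ of $\xi$. The locus where the section does not generate is closed in $Z_U$, and its image in $U$ is closed and misses $\xi$. Remove this image from $U$.
\end{proof}

If $\varphi$ is a closed immersion, we \emph{pinch} $Z$ to a point: $Y/Z:=Y\sqcup_Z\operatorname{Spec}k$, with base point $c$ the image of $Z$.

\begin{lemma}[Pinching]\label{lem:pinch}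
Let $\varphi:Z\to Y$ be a datum that is a closed immersion.
\begin{enumerate}
\item[(a)] $(Y/Z,c)$ is good, and geometrically integral if $Y$ is.
\item[(b)] $\operatorname{Pic}_{Y/Z}=\operatorname{Pic}_\varphi$ and $\operatorname{Pic}^0_{Y/Z}=\operatorname{Pic}^0_\varphi$.
\item[(c)] If $\varphi'$ is also a closed immersion, a morphism $(u,s):\varphi\to\varphi'$ induces a pointed morphism $Y/Z\to Y'/Z'$, and pull-back along it is $(u,s)^*$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Line bundles on the finite scheme $Z$ are trivial, so $Y/Z$ is projective by Proposition~\ref{prop:pushout}(c). We have $\mathcal O(Y/Z)=k\times_{\mathcal O(Z)}k=k$. Proposition~\ref{prop:pushout}(d) applies because $Z$ is not empty.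

(b) By Proposition~\ref{prop:pushout}(b), a line bundle on $(Y/Z)_S$ rigidified along $c$ is a triple $(N,N_T,\psi)$ with a trivialization of the bundle $N_T$ on $S$, which is the same as a pair $(N,\tau)$. This is the first equality; in particular $\rho$ is a homomorphism of group schemes. Lemma~\ref{lem:datum}(b), applied to the identity of $S=\operatorname{Pic}_Y$, gives sections of $\rho$ over the members $U$ of an open cover, and then $\rho^{-1}(U)\cong U\times V_Z$ by Lemma~\ref{lem:datum}(a). So $\rho$ is open and surjective with connected fibers. The open subgroup $\rho^{-1}(\operatorname{Pic}^0_Y)$ is then connected: if it were a disjoint union of two nonempty open sets, each fiber would lie in one of them, and their images would disconnect $\operatorname{Pic}^0_Y$. A connected open subgroup is the neutral component.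

(c) The composite $Y\to Y'\to Y'/Z'$ is constant equal to $c'$ on $Z$, so it factors through the pushout $Y/Z$. The pair attached to a rigidified bundle on $(Y'/Z')_S$ consists of its pull-back to $Y'_S$ and the pull-back of the rigidification along $Z'_S\to S$, so the formula follows from the commutativity of the two squares involved.
\end{proof}

\begin{example}\label{ex:node}
Let $Y=\mathbb P^1$, so that $\operatorname{Pic}^0_Y$ is trivial and $\operatorname{Pic}^0_{Y/Z}=V_Z$. If $Z$ consists of two rational points, $Y/Z$ is the nodal curve and $V_Z=\mathbb G_m$. If $Z=\operatorname{Spec}k[t]/(t^2)$, then $Y/Z$ has the affine chart $\operatorname{Spec}(k+t^2k[t])=\operatorname{Spec}k[t^2,t^3]$, a cusp, and $V_Z=\{1+at\}\cong\mathbb G_a$ because $(1+at)(1+a't)=1+(a+a')t$.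
\end{example}

\begin{remark}\label{rem:special}
The groups $V_Z$ are special. They are smooth, so $\mu_2$ in characteristic $2$ is not among them. If $\dim V_Z=1$, then $\mathcal O(Z)=k\oplus kx$ with $x(z)=0$ and $x^2\in kx$, so $Z$ is one of the two schemes of Example~\ref{ex:node}. Hence the circle group $\{x^2+y^2=1\}$ over $\mathbb R$ is not among them either: it has a real point of order $3$, while $\mathbb R^*$ and $\mathbb R$ have none.
\end{remark}

The data that we need are not closed immersions in general, as the case $b=0$ of Section~\ref{sub:elliptic} shows. A projective space as an extra factor makes room for $Z$ and does not change $\operatorname{Pic}^0$. A finite scheme $Z$ has a closed immersion into some $\mathbb P^r$: it embeds in an affine space, and the composite immersion into $\mathbb P^r$ is proper.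

\begin{proposition}\label{prop:realize}
Let $\varphi:Z\to Y$ be a datum, $Q$ a product of projective spaces and $\eta:Z\to Q$ a closed immersion. Let $W_{\varphi,\eta}=(Y\times Q)/Z$ be the pinching along the closed immersion $(\varphi,\eta)$.
\begin{enumerate}
\item[(a)] $W_{\varphi,\eta}$ is good, geometrically integral if $Y$ is, and $[N,\tau]\mapsto[p_1^*N,\tau]$ is an isomorphism $\operatorname{Pic}^0_\varphi\cong\operatorname{Pic}^0_{W_{\varphi,\eta}}$. In particular $\operatorname{Pic}^0_\varphi$ is a group scheme for every datum $\varphi$.
\item[(b)] Let $(\varphi',\eta')$ be another such pair, $(u,s):\varphi\to\varphi'$ a morphism of data and $t:Q\to Q'$ a morphism with $t\eta=\eta's$. Then $u\times t$ induces a pointed morphism $W_{\varphi,\eta}\to W_{\varphi',\eta'}$, and pull-back along it corresponds to $(u,s)^*:\operatorname{Pic}^0_{\varphi'}\to\operatorname{Pic}^0_\varphi$.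
\end{enumerate}
\end{proposition}

\begin{proof}
(a) The map $(\varphi,\eta)$ is a closed immersion because $\eta$ is one and $Y$ is separated. Give $Y\times Q$ the base point $(y,\eta(z))$. By Lemmas~\ref{lem:product} and~\ref{lem:pinch} it remains to show that $(p_1,\mathrm{id})^*:\operatorname{Pic}^0_\varphi\to\operatorname{Pic}^0_{(\varphi,\eta)}$ is bijective on $S$-points. If $[N',\tau']$ lies in the target, then by Lemma~\ref{lem:product} the rigidified bundle $N'$ is isomorphic to $p_1^*N$ with $[N]\in\operatorname{Pic}^0_Y(S)$, and $\tau'$ becomes a trivialization of $(\varphi,\eta)^*p_1^*N=\varphi^*N$. This is surjectivity. If $[N,\tau]$ lies in the kernel, then $[N]$ is trivial by Lemma~\ref{lem:product}, so $[N,\tau]=[\mathcal O,\lambda]$ with $\lambda\in V_Z(S)$, and $\lambda=1$ by Lemma~\ref{lem:datum}(a) applied to the datum $(\varphi,\eta)$.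

(b) The pair $(u\times t,s)$ is a morphism of data $(\varphi,\eta)\to(\varphi',\eta')$, and $p_1(u\times t)=up_1$. Apply Lemma~\ref{lem:pinch}(c).
\end{proof}

\section{Kernels of pull-back maps}\label{sec:kernel}

Let $f:E\to W$ be a pointed morphism of good schemes. We want a scheme whose line bundles are those $N$ on $W$ with $f^*N$ trivial. The first idea, to contract $E$ to a point, is not covered by Proposition~\ref{prop:pushout} when $\dim E>0$, since $E\to\operatorname{Spec}k$ is not finite. Instead we place two copies of $E$ in $W\times\mathbb P^r$, one mapping to $W$ by $f$ and the other by a constant map, and identify them with each other. This identification is finite, and a bundle pulled back from $W$ descends exactly when $f^*N$ is trivial. Two precautions are needed. The copies must meet at the base point: for disjoint copies the gluing isomorphism would carry a free parameter, as in the nodal curve, which is the case $E=W=\operatorname{Spec}k$. And the two embeddings in $\mathbb P^r$ must have different polarizations, to compensate for $f$, so that an ample bundle descends.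

\begin{proposition}[Kernels]\label{prop:kernel}
Let $f:(E,o)\to(W,w)$ be a pointed morphism of good schemes, with $W$ geometrically integral. There is a good, geometrically integral scheme $X$ with
\[
\operatorname{Pic}^0_X\cong\bigl(\ker(f^*:\operatorname{Pic}^0_W\to\operatorname{Pic}_E)\bigr)^0 .
\]
\end{proposition}

\begin{proof}
\emph{The wedge.} Let $D=E_1\sqcup_oE_2$ be the pushout of two copies of $E$ along the point $o$. It is proper and $\mathcal O(D)=k\times_kk=k$. By Proposition~\ref{prop:pushout}(b), given line bundles $M_i$ on $E_i$, there is a line bundle on $D$ that restricts to $M_i$ on $E_i$, and it is unique up to isomorphism: two gluings at $o$ differ by a scalar, which is absorbed by an automorphism of $M_1$. It is ample if $M_1$ and $M_2$ are, by Proposition~\ref{prop:pushout}(c). So $(D,o)$ is good. A line bundle on $D_S$ rigidified along $o$ is a pair of rigidified bundles on $(E_1)_S$ and $(E_2)_S$, so restriction gives $\operatorname{Pic}_D=\operatorname{Pic}_E\times\operatorname{Pic}_E$. Let $\nabla:D\to E$ be the fold map, the identity on each $E_i$. It is proper with finite fibers, hence finite; it is surjective; the map $\mathcal O_E\to\nabla_*\mathcal O_D$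 is injective, since restriction to $E_1$ is a left inverse; and $\nabla^*$ is the diagonal of $\operatorname{Pic}_E\times\operatorname{Pic}_E$.

\emph{The scheme $X$.} Let $H$ be ample on $W$, let $M_1$ be ample on $E$, and put $M_2=M_1\otimes f^*H$. The bundle $M_2$ is ample, being the restriction of the ample bundle $M_1\boxtimes H$ along the closed immersion $(\mathrm{id},f):E\to E\times W$. Let $\mathcal M$ be the ample bundle on $D$ with $\mathcal M|_{E_i}\cong M_i$. Choose $d\ge1$ and a closed immersion $h:D\to\mathbb P^r$ with $h^*\mathcal O(1)\cong\mathcal M^d$. Let $g:D\to W$ be $f$ on $E_1$ and the constant map $w$ on $E_2$; these agree at $o$ because $f(o)=w$. Then $(g,h):D\to Y:=W\times\mathbb P^r$ is a closed immersion, and we put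
\[
X:=Y\sqcup_DE\quad\text{along }\nabla .
\]
The ample bundle $H^d\boxtimes\mathcal O(1)$ on $Y$ restricts to $f^*H^d\otimes M_1^d=M_2^d$ on $E_1$ and to $M_2^d$ on $E_2$. So does $\nabla^*M_2^d$, hence the two are isomorphic on $D$, and $X$ is projective by Proposition~\ref{prop:pushout}(c). It is geometrically integral by Proposition~\ref{prop:pushout}(d); this is the only use of the hypothesis on $W$. Moreover $\mathcal O(X)=k\times_kk=k$. Take the images of $o$ as base points of $Y$ and $X$.

\emph{The Picard scheme.} A rigidified line bundle on $X_S$ is a triple $(N,N',\psi)$, with $N$ on $Y_S$ and $N'$ on $E_S$ rigidified and $\psi:N|_{D_S}\cong\nabla^*N'$ compatible with the rigidifications. By the uniqueness principle on the good scheme $D$, such a $\psi$ is unique if it exists, and rigidified isomorphisms of the $N$ and of the $N'$ are automatically compatible with the $\psi$. Therefore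
\[
\operatorname{Pic}_X=\operatorname{Pic}_Y\times_{\operatorname{Pic}_D}\operatorname{Pic}_E=\{[N]\in\operatorname{Pic}_Y:j_1^*[N]=j_2^*[N]\},
\]
where $j_1=(f,h|_{E_1})$ and $j_2=(w,h|_{E_2})$ are the two maps $E\to Y$. By Lemma~\ref{lem:product}, $\operatorname{Pic}^0_Y=p_1^*\operatorname{Pic}^0_W$. For $[N]=p_1^*[N_W]$ we have $j_1^*[N]=f^*[N_W]$, while $j_2^*[N]$ is trivial because $p_1j_2$ is constant. So $\operatorname{Pic}_X\cap\operatorname{Pic}^0_Y\cong\ker(f^*|_{\operatorname{Pic}^0_W})$. The left side is an open subgroup of $\operatorname{Pic}_X$, so its neutral component is $\operatorname{Pic}^0_X$.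
\end{proof}

\section{The group as an extension}\label{sec:extension}

From now on $G$ is a connected commutative algebraic group. We write $G$ and its subgroups multiplicatively, and abelian varieties additively. \emph{Chevalley's theorem} states that a smooth connected algebraic group over a perfect field has an affine normal subgroup with quotient an abelian variety. The sequel needs only such an affine subgroup $L$, not necessarily smooth or connected, and in this weak form the statement holds over any field.

\begin{lemma}\label{lem:extension}
There is an exact sequence $1\to L\to G\xrightarrow{\pi}A\to1$ with $A$ an abelian variety and $L$ an affine commutative algebraic group.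
\end{lemma}

\begin{proof}
If $k$ is perfect and $G$ is smooth, this is Chevalley's theorem. That case covers the Question of the introduction, and also every $G$ in characteristic $0$, where algebraic groups are smooth by Cartier's theorem.

Let $k$ have characteristic $p>0$. We use the Frobenius morphism twice, to remove nilpotents and then to remove an inseparable extension. For an algebraic group $\Gamma$ let $\Gamma^{(p^j)}$ be its base change along $x\mapsto x^{p^j}$ on $k$, and $F^j:\Gamma\to\Gamma^{(p^j)}$ the iterated relative Frobenius, a surjective homomorphism with finite kernel. For $i\gg0$ the quotient $G'=G/\ker F^i$ is smooth \cite{SGA3}, and it is connected.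

Let $k_\infty$ be the perfect closure of $k$. Chevalley's theorem gives an affine subgroup of $G'_{k_\infty}$ with quotient an abelian variety. It is defined by finitely many equations, so it comes from a closed subscheme $L_1\subset G'_{k_1}$ for a finite purely inseparable extension $k_1/k$. The subscheme $L_1$ is a subgroup and is affine, and $A_1=G'_{k_1}/L_1$ is smooth, proper and geometrically connected, because these properties descend along the field extension $k_\infty/k_1$. Choose $j$ with $k_1^{p^j}\subset k$, and let $\theta:k_1\to k$ be the homomorphism $x\mapsto x^{p^j}$. Its restriction to $k$ is the map that defines $G'^{(p^j)}$, so $G'^{(p^j)}=G'_{k_1}\otimes_{k_1,\theta}k$ is an extension, over $k$, of the abelian variety $A=A_1\otimes_{k_1,\theta}k$ by the affine group $L'=L_1\otimes_{k_1,\theta}k$.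

The homomorphism $F^j:G'\to G'^{(p^j)}$ is faithfully flat: its image $G'/\ker F^j$ is a closed subgroup scheme that contains all points of a reduced scheme. So $G\to G'\to G'^{(p^j)}$ is faithfully flat with finite kernel; it is a torsor under this kernel, hence finite. The composite $\pi:G\to A$ is an epimorphism, and its kernel $L$, the preimage of $L'$, is finite over $L'$, hence affine.
\end{proof}

\section{Finite pieces of the Cartier dual}\label{sec:dual}

The \emph{Cartier dual} of $L$ is the functor that sends a $k$-algebra $R$ to the group of characters $L_R\to\mathbb G_{m,R}$. As in Section~\ref{sub:mu2}, we want to see a point $\ell$ of $L$ as the multiplicative function $\chi\mapsto\chi(\ell)$ on it. The difficulty is that we can only pinch finite schemes, while the dual need not be finite (for $\mathbb G_m$ it is $\mathbb Z$), and finite pieces of it are not stable under multiplication. We therefore use two pieces, a small one $Z_1$ that carries generators and a larger one $Z_n$ that receives the $n$-fold products and sees the relations.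

Let $\mathcal H=\mathcal O(L)$, a finitely generated $k$-algebra with comultiplication $\Delta$, counit $\varepsilon$ and antipode. It is cocommutative because $L$ is commutative. A character of $L_R$ is the same as a \emph{grouplike} element $\chi\in\mathcal H\otimes R$, meaning $\Delta\chi=\chi\otimes\chi$ and $\varepsilon(\chi)=1$; such a $\chi$ is a unit, since the antipode axiom says that its product with its antipode is $\varepsilon(\chi)=1$. A \emph{subcoalgebra} is a subspace $C$ with $\Delta C\subset C\otimes C$. Sums of subcoalgebras are subcoalgebras, and every element of $\mathcal H$ lies in a finite-dimensional one. So there is a finite-dimensional subcoalgebra $C\ni1$ that generates $\mathcal H$ as an algebra. Write $C=k1\oplus C'$. The kernel of the surjection $\operatorname{Sym}C'\to\mathcal H$ is a finitely generated ideal, so we may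
\begin{quote}
\emph{fix $n\ge2$ such that $\ker(\operatorname{Sym}C'\to\mathcal H)$ is generated by polynomials of degree at most $n$.}
\end{quote}
These two choices are where we use that $G$ is of finite type.

For $i\ge1$ let $C_i\subset\mathcal H$ be the span of the products of $i$ elements of $C$. It is a finite-dimensional subcoalgebra, since $\Delta$ is multiplicative, and $C=C_1\subset C_i$ since $1\in C$. The dual space $C_i^*$ is a commutative algebra under \emph{convolution}, $\lambda\lambda'=(\lambda\otimes\lambda')\circ\Delta$, with unit $\varepsilon$. Put $Z_i=\operatorname{Spec}C_i^*$, a finite scheme. For a $k$-algebra $R$ we have the following dictionary.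
\begin{itemize}
\item \emph{Points.} A linear map $C_i^*\to R$ has the form $\lambda\mapsto\lambda(\chi)$ for a unique $\chi\in C_i\otimes R$. It is multiplicative if and only if $\Delta\chi=\chi\otimes\chi$, and unital if and only if $\varepsilon(\chi)=1$. So $Z_i(R)$ is the set of characters of $L_R$ that lie in $C_i\otimes R$. The identity of $Z_i$ corresponds to a universal character $\chi_i$ of $L_{Z_i}$, namely $\sum_\nu c_\nu\otimes c_\nu^*$ for a basis $(c_\nu)$ of $C_i$ with dual basis $(c_\nu^*)$. The trivial character $1\in C_i$ is a point $0\in Z_i(k)$, the base point.
\item \emph{Functions.} $\mathcal O((Z_i)_R)=\operatorname{Hom}_k(C_i,R)$ with the convolution product. The value of $\lambda$ at the point $0$ is $\lambda(1)$.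
\item \emph{Maps.} The inclusion $C\subset C_n$ and the multiplication $m:C^{\otimes n}\to C_n$ are maps of coalgebras. Their duals define $\kappa:Z_1\to Z_n$ and $\sigma:Z_1^n\to Z_n$, with $\kappa^*\lambda=\lambda|_C$ and $\sigma^*\lambda=\lambda\circ m$. On points $\kappa(\chi)=\chi$ and $\sigma(\chi^{(1)},\dots,\chi^{(n)})=\prod_j\chi^{(j)}$, that is,
\begin{equation}\label{eq:chars}
\kappa^*\chi_n=\chi_1,\qquad\sigma^*\chi_n=\prod_{j=1}^np_j^*\chi_1 .
\end{equation}
If $\iota_j:Z_1\to Z_1^n$ is the $j$-th axis, with $0$ in the other places, then $\sigma\iota_j=\kappa$.
\end{itemize}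

A point $\ell\in L(R)$ is an algebra map $\ell:\mathcal H\to R$, and the group law of $L(R)$ is convolution. Put
\[
\operatorname{ev}(\ell):=\ell|_{C_n}=\sum_\nu\ell(c_\nu)c_\nu^*=\chi_n(\ell)\in\mathcal O((Z_n)_R).
\]
Then $\operatorname{ev}(\ell\ell')=\operatorname{ev}(\ell)\operatorname{ev}(\ell')$ and $\operatorname{ev}(1)=\varepsilon$ is the unit, so $\operatorname{ev}(\ell)$ is invertible; its value at $0$ is $\ell(1)=1$. Thus $\operatorname{ev}$ is a homomorphism $L\to V_{Z_n}$.

\begin{lemma}\label{lem:ev}
The map $\operatorname{ev}$ is a bijection from $L(R)$ onto the set of $\lambda\in V_{Z_n}(R)$ with $\sigma^*\lambda=\prod_jp_j^*\kappa^*\lambda$.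
\end{lemma}

\begin{proof}
The function $\prod_jp_j^*\kappa^*\lambda$ on $(Z_1^n)_R$ is the linear map $(\lambda|_C)^{\otimes n}:C^{\otimes n}\to R$. So the condition reads
\begin{equation}\label{eq:mult}
\lambda(c_1\cdots c_n)=\lambda(c_1)\cdots\lambda(c_n)\qquad(c_1,\dots,c_n\in C).
\end{equation}
It holds for $\lambda=\operatorname{ev}(\ell)$, and $\operatorname{ev}$ is injective because $C$ generates $\mathcal H$. Conversely, let $\lambda$ satisfy \eqref{eq:mult} and $\lambda(1)=1$. Let $\tilde\ell:\operatorname{Sym}C'\to R$ be the algebra map that extends $\lambda|_{C'}$. For a monomial $c_1\cdots c_r$ in elements of $C'$ with $r\le n$, apply \eqref{eq:mult} to $c_1,\dots,c_r,1,\dots,1$: the value of $\lambda$ on the image of the monomial in $\mathcal H$ is $\lambda(c_1)\cdots\lambda(c_r)$, which is the value of $\tilde\ell$ on the monomial. By linearity $\tilde\ell(\Phi)=\lambda(\overline\Phi)$ for every polynomial $\Phi$ of degree at most $n$, with image $\overline\Phi\in C_n$. Hence $\tilde\ell$ kills the relations of degree at most $n$, and by the choice of $n$ it factors through an algebra map $\ell:\mathcal H\to R$. The elements $\overline\Phi$ fill $C_n$,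 because $C=k1\oplus C'$, so $\ell|_{C_n}=\lambda$.
\end{proof}

\begin{example}\label{ex:dual}
(i) Let $L=\mathbb G_m$, $\mathcal H=k[t,t^{-1}]$, and let $C$ be spanned by $1,t,t^{-1}$. The relation $t\cdot t^{-1}=1$ has degree $2$, so $n=2$. Here $Z_1=\{-1,0,1\}$ and $Z_2=\{-2,\dots,2\}$ inside $\mathbb Z$, and $\sigma$ is addition. Writing $\lambda_i=\lambda(t^i)$, the condition cuts out of $V_{Z_2}=\mathbb G_m^4$ the subgroup $\lambda_1\lambda_{-1}=1$, $\lambda_2=\lambda_1^2$, $\lambda_{-2}=\lambda_{-1}^2$, which is $\mathbb G_m$.

(ii) Let $L=\mathbb G_a$, $\mathcal H=k[x]$ with $\Delta x=x\otimes1+1\otimes x$, and let $C$ be spanned by $1,x$. The basis $\delta_0,\dots,\delta_n$ of $C_n^*$ dual to $1,x,\dots,x^n$ satisfies $\delta_i\delta_j=\binom{i+j}i\delta_{i+j}$, with $\delta_r=0$ for $r>n$. So $Z_n$ has a single point. In characteristic $0$ we have $\delta_i=\delta_1^i/i!$, and $\operatorname{ev}(\ell)=\sum_i\ell^i\delta_i$ is the truncated exponential of $\ell\delta_1$.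

(iii) The choice of $n$ matters. Let $L=\mu_p$, $\mathcal H=k[t]/(t^p-1)$, and let $C$ be spanned by $1,t$. For $n=p$ the condition \eqref{eq:mult} says $\lambda(t^i)=\lambda(t)^i$ for $i\le p$, and $i=p$ gives $\lambda(t)^p=1$. With an integer $n<p$ in its place, the elements $1,t,\dots,t^n$ are linearly independent, $\lambda(t)$ is any unit, and the condition defines $\mathbb G_m$.
\end{example}

\section{Points of $G$ as multiplicative trivializations}\label{sec:mult}

We now bring in $A$. As in Section~\ref{sub:elliptic}, each character of $L$ gives a line bundle on $A$, hence a point of the dual abelian variety, and each point of $G$ gives generators of the fibers.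

\subsection{The Poincar\'e bundle}

An abelian variety with its origin is a good, geometrically integral scheme. We recall three facts.
\begin{enumerate}
\item[(A1)] $B=\operatorname{Pic}^0_A$ is an abelian variety. The \emph{Poincar\'e bundle} $\mathcal P$ on $A\times B$ is the universal line bundle rigidified along $0\times B$: a point $b\in B(S)$ is the class of $(\mathrm{id}\times b)^*\mathcal P$ on $A_S$.
\item[(A2)] (Biduality.) For $a\in A(S)$ put $\mathcal P_a=(a\times\mathrm{id})^*\mathcal P$ on $B_S$. Then $a\mapsto[\mathcal P_a]$ is an isomorphism of groups $A\cong\operatorname{Pic}^0_B$.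
\item[(A3)] Over an algebraically closed field, a line bundle on $A$ that is isomorphic to all its translates has its class in $\operatorname{Pic}^0_A$.
\end{enumerate}
The bundle $\mathcal P$ is additive in each variable. Let $m_A:A\times A\to A$ and $\Sigma:B^n\to B$ be the sums.

\begin{lemma}\label{lem:alphabeta}
There are isomorphisms
\begin{align*}
\alpha&:(m_A\times\mathrm{id})^*\mathcal P\cong p_{13}^*\mathcal P\otimes p_{23}^*\mathcal P&&\text{on }A\times A\times B,\\
\beta&:(\mathrm{id}\times\Sigma)^*\mathcal P\cong\textstyle\bigotimes_j(\mathrm{id}\times p_j)^*\mathcal P&&\text{on }A\times B^n,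
\end{align*}
that respect the rigidifications along $(0,0)\times B$ and $0\times B^n$ induced by that of $\mathcal P$.
\end{lemma}

\begin{proof}
By (A2) with $S=A\times A$, the two sides of $\alpha$ differ by the pull-back of a line bundle on $A\times A$. This bundle is trivial, as one sees by restricting to $A\times A\times0$, because $\mathcal P|_{A\times0}$ is trivial by (A1). On $(0,0)\times B$ an isomorphism of the two sides is a unit of $\mathcal O(B)=k$, and we scale it to $1$. For $\beta$, the equality $\Sigma=\sum_jp_j$ in $B(B^n)\subset\operatorname{Pic}_A(B^n)$ says, by (A1), that the two sides are isomorphic as rigidified bundles.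
\end{proof}

For $a,a'\in A(S)$ pull-back gives $\alpha_{a,a'}:\mathcal P_{a+a'}\cong\mathcal P_a\otimes\mathcal P_{a'}$ on $B_S$ and $\beta_a:\Sigma^*\mathcal P_a\cong\bigotimes_jp_j^*\mathcal P_a$ on $B^n_S$.

\subsection{The line bundle of a character}

Let $\chi:L_S\to\mathbb G_{m,S}$ be a character. If $M$ is a line bundle on $A_S$ and $e$ a trivialization of $\pi^*M$ on $G_S$, then each $g\in G(S')$, for an $S$-scheme $S'$, gives a trivialization $e(g)$ of $\pi(g)^*M$ on $S'$. For $\ell\in L(S')$ we have $\pi(g\ell)=\pi(g)$, so $e(g\ell)$ and $e(g)$ can be compared.

\begin{lemma}\label{lem:char}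
There is a pair $(M_\chi,e_\chi)$ as above with $e_\chi(g\ell)=\chi(\ell)\,e_\chi(g)$ for all $g$ and $\ell$. It is unique up to a unique isomorphism, and its formation commutes with base change on $S$. Rigidify $M_\chi$ along $0$ by $e_\chi(1)$.
\begin{enumerate}
\item[(a)] There is an isomorphism $M_{\chi\chi'}\cong M_\chi\otimes M_{\chi'}$ with $e_{\chi\chi'}(g)\mapsto e_\chi(g)\otimes e_{\chi'}(g)$, and $M_\chi$ is trivial if $\chi$ is.
\item[(b)] There is an isomorphism $m_A^*M_\chi\cong p_1^*M_\chi\otimes p_2^*M_\chi$ on $(A\times A)_S$ with $e_\chi(gg')\mapsto e_\chi(g)\otimes e_\chi(g')$.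
\item[(c)] $[M_\chi]\in B(S)$.
\end{enumerate}
The isomorphisms in \textup{(a)} and \textup{(b)} respect the rigidifications.
\end{lemma}

\begin{proof}
The map $\pi$ is faithfully flat and of finite presentation, and $(g,\ell)\mapsto(g,g\ell)$ is an isomorphism $G\times L\cong G\times_AG$. By faithfully flat descent, pairs $(M,e)$ up to unique isomorphism correspond to descent data on $\mathcal O_{G_S}$, that is, to units on $(G\times L)_S$ that satisfy the cocycle condition. For the unit $(g,\ell)\mapsto\chi(\ell)$ this condition is $\chi(\ell\ell')=\chi(\ell)\chi(\ell')$. This gives existence and uniqueness. Base change and (a) follow from uniqueness, since the pull-back of a pair, the tensor product of two pairs, and $(\mathcal O,1)$ have the characterizing property for the relevant character.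

For (b) apply uniqueness to the extension $G\times G\to A\times A$ and the character $(\ell,\ell')\mapsto\chi(\ell)\chi(\ell')$ of $L\times L$. The right side with $(g,g')\mapsto e_\chi(g)\otimes e_\chi(g')$ has the characterizing property. So does the left side with $(g,g')\mapsto e_\chi(gg')$, because $G$ is commutative and $e_\chi(g\ell g'\ell')=e_\chi(gg'\ell\ell')=\chi(\ell)\chi(\ell')e_\chi(gg')$. Taking $g=g'=1$ in (a) and (b) gives the last assertion. For (c) we may assume that $S$ is a geometric point. Restricting (b) to $A\times\{a\}$ shows that $M_\chi$ is isomorphic to its translate by $a$, and (A3) applies.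
\end{proof}

For $i\in\{1,n\}$ apply (c) to the universal character $\chi_i$. This gives a morphism $\varphi_i:Z_i\to B$ and a unique rigidified isomorphism
\[
\gamma_i:M_{\chi_i}\cong(\mathrm{id}\times\varphi_i)^*\mathcal P\quad\text{on }A\times Z_i .
\]
By (a), $\chi\mapsto[M_\chi]$ is a homomorphism compatible with base change, so \eqref{eq:chars} gives
\begin{equation}\label{eq:phi}
\varphi_i(0)=0,\qquad\varphi_n\kappa=\varphi_1,\qquad\varphi_n\sigma=\Sigma\circ\varphi_1^n .
\end{equation}
For $g\in G(S)$ with $a=\pi(g)$, view $g$ as a point of $G$ with values in the $Z_i$-scheme $(Z_i)_S$, and let $\tau_i(g)$ be the image of $e_{\chi_i}(g)$ under $\gamma_i$. It is a trivialization of $(a\times\varphi_i)^*\mathcal P=\varphi_i^*\mathcal P_a$ on $(Z_i)_S$.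

\begin{lemma}\label{lem:tau}
Let $g,g'\in G(S)$ have images $a,a'\in A(S)$, and let $\ell\in L(S)$.
\begin{enumerate}
\item[(a)] $\varphi_n^*\alpha_{a,a'}$ carries $\tau_n(gg')$ to $\tau_n(g)\otimes\tau_n(g')$.
\item[(b)] $\kappa^*\tau_n(g)=\tau_1(g)$, and $(\varphi_1^n)^*\beta_a$ carries $\sigma^*\tau_n(g)$ to $\bigotimes_jp_j^*\tau_1(g)$.
\item[(c)] If $\mathcal P_0$ is identified with $\mathcal O$ by the rigidification of $\mathcal P$, then $\tau_n(\ell)=\operatorname{ev}(\ell)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) On $A\times A\times Z_n$ consider the square of isomorphisms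
\[
\begin{array}{ccc}
(m_A\times\mathrm{id})^*M_{\chi_n}&\longrightarrow&p_{13}^*M_{\chi_n}\otimes p_{23}^*M_{\chi_n}\\
\big\downarrow&&\big\downarrow\\
(m_A\times\varphi_n)^*\mathcal P&\longrightarrow&(p_1\times\varphi_n)^*\mathcal P\otimes(p_2\times\varphi_n)^*\mathcal P
\end{array}
\]
in which the top row is Lemma~\ref{lem:char}(b), the bottom row is the pull-back of $\alpha$, and the columns come from $\gamma_n$. All four maps respect the rigidifications along $(0,0)\times Z_n$. By the uniqueness principle for the good scheme $A\times A$ over the base $Z_n$, the square commutes. Pull it back along $(a,a')\times\mathrm{id}$ and follow $e_{\chi_n}(gg')$.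

(b) By \eqref{eq:chars} and base change, $(M_{\chi_n},e_{\chi_n})$ pulls back along $\kappa$ to $(M_{\chi_1},e_{\chi_1})$, and $\gamma_n$ pulls back to a rigidified isomorphism with the source and target of $\gamma_1$, hence to $\gamma_1$. This is the first claim. For the second, consider on $A\times Z_1^n$ the square
\[
\begin{array}{ccc}
(\mathrm{id}\times\sigma)^*M_{\chi_n}&\longrightarrow&\bigotimes_j(\mathrm{id}\times p_j)^*M_{\chi_1}\\
\big\downarrow&&\big\downarrow\\
(\mathrm{id}\times\Sigma\varphi_1^n)^*\mathcal P&\longrightarrow&\bigotimes_j(\mathrm{id}\times\varphi_1p_j)^*\mathcal P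
\end{array}
\]
in which the top row comes from \eqref{eq:chars} and Lemma~\ref{lem:char}(a), the bottom row is the pull-back of $\beta$ along $\mathrm{id}\times\varphi_1^n$, the left column comes from $\gamma_n$ and \eqref{eq:phi}, and the right column from $\gamma_1$. All four maps respect the rigidifications along $0\times Z_1^n$, so the square commutes by the uniqueness principle for $A$. Pull it back along $a\times\mathrm{id}$ and follow $\sigma^*e_{\chi_n}(g)$.

(c) We have $e_{\chi_n}(\ell)=\chi_n(\ell)\,e_{\chi_n}(1)=\operatorname{ev}(\ell)\,e_{\chi_n}(1)$, and $\gamma_n$ carries $e_{\chi_n}(1)$ to the pull-back of the rigidification of $\mathcal P$.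
\end{proof}

\subsection{The group $K$}

By \eqref{eq:phi} we have three data, $\varphi_1:Z_1\to B$, $\varphi_n:Z_n\to B$ and $\varphi_1^n:Z_1^n\to B^n$, with base points $0$, and the following morphisms of data, where $p_j$ and $\iota_j$ also denote the projections and axes of $B^n$:
\[
(\mathrm{id},\kappa):\varphi_1\to\varphi_n,\quad(\Sigma,\sigma):\varphi_1^n\to\varphi_n,\quad(p_j,p_j):\varphi_1^n\to\varphi_1,\quad(\iota_j,\iota_j):\varphi_1\to\varphi_1^n .
\]
We denote the induced homomorphisms on the groups $\operatorname{Pic}^0$ by $\kappa^*$, $\sigma^*$, $p_j^*$, $\iota_j^*$. Define the group of \emph{multiplicative} pairs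
\[
K(S)=\Bigl\{y\in\operatorname{Pic}^0_{\varphi_n}(S):\sigma^*y=\prod_{j=1}^np_j^*\kappa^*y\ \text{ in }\operatorname{Pic}^0_{\varphi_1^n}(S)\Bigr\}.
\]
Both sides of the equation are homomorphisms of commutative group schemes in $y$, by Proposition~\ref{prop:realize}(a). So $K$ is a subgroup scheme of $\operatorname{Pic}^0_{\varphi_n}$, and in particular an fppf sheaf.

\begin{proposition}\label{prop:theta}
The map $\Theta:G\to K$, $g\mapsto[\mathcal P_{\pi(g)},\tau_n(g)]$, is an isomorphism of group schemes.
\end{proposition}

\begin{proof}
By (A2), $\Theta(g)\in\operatorname{Pic}^0_{\varphi_n}(S)$, and $\rho\Theta=\pi$ under the identification $\operatorname{Pic}^0_B=A$. By Lemma~\ref{lem:tau}(a), $\alpha_{a,a'}$ is an isomorphism of pairs that shows $\Theta(gg')=\Theta(g)\Theta(g')$. By Lemma~\ref{lem:tau}(b), $\kappa^*\Theta(g)=[\mathcal P_a,\tau_1(g)]$, and $\beta_a$ is an isomorphism of pairs from $(\Sigma^*\mathcal P_a,\sigma^*\tau_n(g))$ to $\bigotimes_j(p_j^*\mathcal P_a,p_j^*\tau_1(g))$. So $\Theta(g)\in K(S)$.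

Let $S=\operatorname{Spec}R$. By Lemma~\ref{lem:datum}(a), the elements of $\ker\rho$ are the $[\mathcal O,\lambda]$ with $\lambda\in V_{Z_n}(R)$. Such an element lies in $K$ if and only if $[\mathcal O,\sigma^*\lambda]=[\mathcal O,\prod_jp_j^*\kappa^*\lambda]$. Both functions lie in $V_{Z_1^n}(R)$, so by Lemma~\ref{lem:datum}(a) for $\varphi_1^n$ this holds if and only if they are equal. By Lemma~\ref{lem:tau}(c), $\Theta(\ell)=[\mathcal O,\operatorname{ev}(\ell)]$, so Lemma~\ref{lem:ev} says that $\Theta$ maps $L(R)$ bijectively onto $K(R)\cap\ker\rho$.

If $\Theta(g)=1$, then $\pi(g)=0$, so $g\in L(R)$ and $g=1$. If $y\in K(R)$, then after an fppf covering of $S$ by an affine scheme there is a point $g$ of $G$ with $\pi(g)=\rho(y)$; then $y\,\Theta(g)^{-1}\in K\cap\ker\rho$ equals $\Theta(\ell)$ for some $\ell$, and $y=\Theta(g\ell)$. So $\Theta$ is a monomorphism and an epimorphism of fppf sheaves, hence an isomorphism.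
\end{proof}

\section{Construction of $X$}\label{sec:construction}

The equation that defines $K$ contains a product of $n$ pull-backs of the same element $y$, so it does not yet say that a single pull-back is trivial. As in Section~\ref{sub:mu2}, we introduce $n$ auxiliary variables $x_1,\dots,x_n$, one for each factor, and let the restrictions to the axes determine them.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Choose $r$ and closed immersions $\eta_1:Z_1\to\mathbb P^r$ and $\eta_n:Z_n\to\mathbb P^r$. The map
\[
\eta=(\eta_1^n,\eta_n\sigma):Z_1^n\to Q:=(\mathbb P^r)^n\times\mathbb P^r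
\]
is a closed immersion because $\eta_1^n$ is one. In the notation of Proposition~\ref{prop:realize} put
\[
W_1=W_{\varphi_1,\eta_1},\qquad W_n=W_{\varphi_n,\eta_n},\qquad E=W_{\varphi_1^n,\eta},\qquad W=W_1^n\times W_n .
\]
All four schemes are good and geometrically integral. By Lemma~\ref{lem:product} and Proposition~\ref{prop:realize}(a),
\[
\operatorname{Pic}^0_W=(\operatorname{Pic}^0_{\varphi_1})^n\times\operatorname{Pic}^0_{\varphi_n},\qquad\operatorname{Pic}^0_E=\operatorname{Pic}^0_{\varphi_1^n}.
\]

Let $t_1,\dots,t_{n+1}:Q\to\mathbb P^r$ be the projections. Then $t_j\eta=\eta_1p_j$ for $j\le n$, and $t_{n+1}\eta=\eta_n\sigma$; the last factor of $Q$ is there to make this identity possible. By Proposition~\ref{prop:realize}(b), the maps $p_j\times t_j$ and $\Sigma\times t_{n+1}$ induce pointed morphisms $f_j:E\to W_1$ and $f_{n+1}:E\to W_n$, with pull-backs $p_j^*$ and $\sigma^*$. Let $f=(f_1,\dots,f_{n+1}):E\to W$. The point $(x_1,\dots,x_n,y)$ of $\operatorname{Pic}^0_W$ is the product of the pull-backs of its coordinates along the projections of $W$, so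
\[
f^*(x_1,\dots,x_n,y)=\Bigl(\prod_{j=1}^np_j^*x_j\Bigr)\cdot\sigma^*y\ \in\operatorname{Pic}^0_{\varphi_1^n}(S)\subset\operatorname{Pic}_E(S).
\]

We compute the kernel by restricting to the axes. From $\Sigma\iota_j=\mathrm{id}$ on $B$ and $\sigma\iota_j=\kappa$ on $Z_1$ we get $\iota_j^*\sigma^*=\kappa^*$. From $p_j\iota_j=\mathrm{id}$ we get $\iota_j^*p_j^*=\mathrm{id}$. For $i\ne j$ the morphism of data $p_i\iota_j$ factors through the datum $\operatorname{Spec}k\to\operatorname{Spec}k$, whose group of pairs is trivial because $\tau$ itself is an isomorphism $(\mathcal O,1)\cong(N,\tau)$; so $\iota_j^*p_i^*$ is the trivial homomorphism. Now let $(x_1,\dots,x_n,y)\in\ker f^*$. Applying $\iota_j^*$ gives $x_j\cdot\kappa^*y=1$, so $x_j=(\kappa^*y)^{-1}$ for all $j$. Once the $x_j$ have this value, the equation $f^*(x_1,\dots,x_n,y)=1$ reads $\sigma^*y=\prod_jp_j^*\kappa^*y$, which is the condition $y\in K(S)$. Thus the last projection maps the kernel isomorphically onto $K$, with inverse $y\mapsto((\kappa^*y)^{-1},\dots,(\kappa^*y)^{-1},y)$. By Proposition~\ref{prop:theta},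
\[
\ker\bigl(f^*:\operatorname{Pic}^0_W\to\operatorname{Pic}_E\bigr)\cong K\cong G .
\]

Proposition~\ref{prop:kernel} applied to $f$ gives a projective, geometrically integral scheme $X$ with a rational point and $\operatorname{Pic}^0_X\cong G^0$. Since $G$ is connected, $G^0=G$. If $G$ is smooth, it is reduced, so $(\operatorname{Pic}^0_X)_{\mathrm{red}}\cong G_{\mathrm{red}}=G$.
\end{proof}

For $k$ perfect and $G$ smooth, the last statement is $\operatorname{Pic}^0(X)\cong G$. So the Question of the introduction has a positive answer, with $X$ projective, geometrically integral and provided with a rational point.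

\begin{remark}
Both hypotheses on $G$ are necessary, since $\operatorname{Pic}^0_X$ is connected and commutative. Connectedness was used in Lemma~\ref{lem:extension}, to apply Chevalley's theorem, and in the last step, because Proposition~\ref{prop:kernel} retains only the neutral component of a kernel. Commutativity makes the algebras $C_i^*$ commutative, so that the schemes $Z_i$ exist, and it gives Lemma~\ref{lem:char}(b).
\end{remark}

\begin{thebibliography}{9}

\bibitem{Brion}
Michel Brion, \emph{Some structure theorems for algebraic groups}, arXiv:1509.03059 (2015).

\bibitem{Ferrand}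
Ferrand, \emph{Conducteur, descente et pincement}, Bull. SMF 131 (2003).

\bibitem{Hartshorne}
Hartshorne, Ex.~III.5.7.

\bibitem{SGA3}
SGA 3, VII$_A$, 8.3.

\end{thebibliography}
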